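# Bounding the cohomology of flat bundles by rank and irregularity

Throughout, $k$ is a field of characteristic $0$.

## 1. The connections $d+dg$ on the line and on affine space

Take the trivial line bundle on $\mathbb A^1$ with the connection $d+d(z^3)$. On global sections $k[z]$, its de Rham complex is the single map
$$D=\partial_z+3z^2 : k[z]\to k[z],\qquad D(1)=3z^2,\quad D(z)=1+3z^3,\quad D(z^2)=2z+3z^4,\ \dots$$
Since $D$ raises the degree by exactly $2$, it is injective, so $H^0=0$. Modulo the image, $z^2\equiv 0$, $z^3\equiv-\frac13$, $z^4\equiv -\frac23 z$, and so on. Every polynomial is congruent to exactly one polynomial of degree $\le 1$. So $H^1$ has basis $1,z$ and dimension $2$.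

With $z^m$ in place of $z^3$ ($m\ge1$), the operator $\partial_z+mz^{m-1}$ raises the degree by exactly $m-1$ if $m\ge 2$ and is bijective if $m=1$. In all cases $H^0=0$ and $\dim H^1=m-1$. Write $\mathcal E^{g}=(\mathcal O,d+dg)$ for a function $g$. On $\mathbb A^d$ take $g=z_1^m+\dots+z_d^m$. The de Rham complex of $\mathcal E^g$ on global sections is the tensor product of $d$ copies of the one-variable complex, so
$$H^n(\mathbb A^d,\mathrm{DR}\,\mathcal E^g)=0\ (n\ne d),\qquad \dim H^d(\mathbb A^d,\mathrm{DR}\,\mathcal E^g)=(m-1)^d. \tag{1}$$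
For $d=2$, $m=3$ a basis of $H^2$ is given by the classes of $1,z_1,z_2,z_1z_2$.

The integer $m$ can be read off near infinity, where it is the pole order of $g$ along the hyperplane $H_\infty=\mathbb P^d\setminus\mathbb A^d$. It is an instance of the *irregularity* defined below. So here the cohomology is controlled by irregularity at infinity, by a polynomial of degree $d$. Adding $r-1$ trivial summands $\mathcal O$, each with total Betti number $1$, gives a bundle of rank $r$ and total Betti number $r-1+(m-1)^d$: the rank enters linearly and without a mixed term in $r$ and $m$.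

Is this general? If we know only the rank of a flat bundle and its irregularity at the generic points of the boundary, can we bound its cohomology by a polynomial of degree at most $d$ in these numbers, linear in the rank?

## 2. Rank, irregularity, and the bound to be proved

A flat bundle $\mathcal M$ of rank $r$ on a smooth variety $U$ is a vector bundle of rank $r$ with an integrable connection $\nabla$. Its de Rham complex $\mathrm{DR}\,\mathcal M$ is $\mathcal M\to\Omega^1_U\otimes\mathcal M\to\Omega^2_U\otimes\mathcal M\to\cdots$, and $H^n(U,\mathrm{DR}\,\mathcal M)$ is its hypercohomology.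

**Local coordinates at a prime divisor.** Let $X$ be smooth of dimension $d$, let $\eta$ be the generic point of a prime divisor, $\mathcal O=\mathcal O_{X,\eta}$ (a discrete valuation ring) and $F=k(X)$. Choose a uniformizer $x$ and $y_2,\dots,y_d\in\mathcal O$ such that $dx,dy_2,\dots,dy_d$ is a basis of $\Omega^1_{\mathcal O/k}$. The dual derivations $\partial_x,\delta_2,\dots,\delta_d$ commute. Put $\theta=x\partial_x$.

The completion is a power series ring: $\widehat{\mathcal O}=K[[x]]$ with $K=\ker(\partial_x|\widehat{\mathcal O})$. Indeed,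
$$f\mapsto\sum_n\frac{(-x)^n}{n!}\partial_x^nf$$
is a ring homomorphism on $\widehat{\mathcal O}$. Applying $\partial_x$ makes the sum telescope to $0$, so its values lie in $K$. It is the identity on $K$ and congruent to the identity modulo $x$, so $K$ maps onto the residue field. An element $x^nu$ with $n\ge1$ and $u$ a unit has derivative $nx^{n-1}u+x^n\partial_xu\neq0$, so $K\cap x\widehat{\mathcal O}=0$. Hence $K$ is a field, $\widehat{\mathcal O}=K\oplus x\widehat{\mathcal O}$, and $\widehat{\mathcal O}=K[[x]]$.

*Example.* At $H_\infty\subset\mathbb P^d$ take $x=1/z_1$ and $y_j=z_j/z_1$. Then $\widehat{\mathcal O}=k(y_2,\dots,y_d)[[x]]$ and $K=k(y_2,\dots,y_d)$.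

Let $\bar K$ be an algebraic closure of $K$ and $\mathcal M_F$ the generic fiber of a flat bundle of rank $r$. The Hukuhara–Turrittin–Levelt theorem (van der Put–Singer, *Galois Theory of Linear Differential Equations*, Thm 3.1, together with the fact that regular singular modules have a basis with constant matrix) says the following. There is $\nu\ge1$ such that, with $t^\nu=x$, $F'=\bar K((t))$ and $\mathcal M'=\mathcal M_F\otimes_FF'$,
$$\mathcal M'=\bigoplus_{\varphi\in\Phi}M_\varphi,\qquad \Phi\subset t^{-1}\bar K[t^{-1}]\ \text{finite},\tag{2}$$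
where $M_\varphi\ne0$ is $\nabla_\theta$-stable and has an $F'$-basis in which $\nabla_\theta-\theta(\varphi)$ has a matrix $\mathsf A_\varphi$ with entries in $\bar K$. Here $\theta=\frac1\nu t\frac d{dt}$. So over $F'$ the module is a sum of twists, by exponentials of Laurent polar parts, of regular singular modules.

**Definition (slopes, irregularity).** The slopes of $\mathcal M$ at $\eta$ are the numbers $f_\varphi=-\frac1\nu\mathrm{ord}_t\varphi\in\mathbb Q_{\ge0}$ (with $f_0=0$), each with multiplicity $\mathrm{rk}\,M_\varphi$; list them as $f_1,\dots,f_r$. The irregularity at $\eta$ is the sum $\sum_jf_j$.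

It is the total irregularity, not the largest slope. Lemma 5 proves that it does not depend on the choices.

*Example.* For $\mathcal E^g$ with $g=\sum z_i^m$, $m\ge1$, we have at $H_\infty$ $g=x^{-m}\big(1+\sum_{j\ge2}y_j^m\big)$, and the coefficient is a nonzero element of $K$. So $\nu=1$, $\varphi=g$, and the only slope is $m$. The bundle $\mathcal O^{r-1}\oplus\mathcal E^g$ has slopes $0,\dots,0,m$ and irregularity $m$.

**Theorem A.** Let $X$ be a smooth projective variety of dimension $d\ge1$ over $k$, $D\subsetneq X$ a closed subset, $U=X\setminus D$, and $D_i$ ($i\in I$) the irreducible components of $D$ of codimension $1$ in $X$. There are integers $c_1,c_2\ge0$ depending only on $(X,D)$ such that for all integers $m_i\ge0$, all $r\ge0$ and all flat bundles $\mathcal M$ of rank $r$ on $U$ with irregularity $\le m_i$ at the generic point of each $D_i$,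
$$\sum_n\dim_kH^n(U,\mathrm{DR}\,\mathcal M)\le c_1\,r+c_2\Big(\sum_{i\in I}m_i\Big)^d .$$

This settles the following question, taken from Haoyu Hu and Jean-Baptiste Teyssier, "Cohomological boundedness for flat bundles on surfaces and applications", arXiv:2204.14230 (2022), where it is the $\chi$-boundedness conjecture. A projective normal crossing pair $(X,D)$ is a smooth projective variety $X$ with a simple normal crossing divisor $D=\sum_{i\in I}D_i$, and $\mathrm{Div}(X,D)=\bigoplus_i\mathbb ZD_i$. For an abelian group $G$, a polynomial $G\to\mathbb Z$ of degree at most $d$ is an element of $\mathrm{Sym}^\bullet_{\mathbb Z}(G^\vee)$ of degree at most $d$. For $G=\mathrm{Div}(X,D)\oplus\mathbb Z$ this is a polynomial with integer coefficients in the multiplicities $m_i$ of $R=\sum m_iD_i$ and in $r$, and "affine in the last variable" means of degree at most $1$ in $r$. The category $\mathrm{MIC}_r(X,D,R)$ consists of the flat bundles of rank $r$ on $U=X\setminus D$, viewed as $\mathcal D_X$-modules $\mathcal M\simeq\mathcal M(*D)$, with irregularity $\le m_i$ at the generic point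 of $D_i$ for each $i$. Finally, $\chi(X,\mathrm{DR}\,\mathcal M)=\sum_n(-1)^n\dim_kH^n(X,\mathrm{DR}\,\mathcal M)$.

**Corollary (the conjecture).** Let $(X,D)$ be a projective normal crossing pair of dimension $d\ge1$ over $k$. There is a polynomial $C:\mathrm{Div}(X,D)\oplus\mathbb Z\to\mathbb Z$ of degree at most $d$, affine in the last variable, such that for every effective divisor $R$ supported on $D$, every integer $r\ge0$ and every $\mathcal M$ in $\mathrm{MIC}_r(X,D,R)$,
$$|\chi(X,\mathrm{DR}\,\mathcal M)|\le\sum_n\dim H^n(X,\mathrm{DR}\,\mathcal M)\le C(R,r).$$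

*Proof from Theorem A.* The inclusion $j:U\to X$ is affine, because $D$ is a divisor, and $\mathcal M=j_*(\mathcal M|_U)$. Hence $H^n(X,\mathrm{DR}\,\mathcal M)=H^n(U,\mathrm{DR}\,\mathcal M|_U)$, and $C(R,r)=c_1r+c_2(\sum_im_i)^d$ works. $\square$

**Theorem B.** Let $d\ge1$, $r\ge1$, $m\ge0$ be integers. For every flat bundle of rank $r$ on $\mathbb A^d_k=\mathbb P^d\setminus H_\infty$ with irregularity $\le m$ at $H_\infty$,
$$\sum_n\dim H^n(\mathbb A^d,\mathrm{DR}\,\mathcal M)\le r-1+\max(1,m-1)^d,$$
and for all $(d,r,m)$ the bound is attained. For $r=1$, $m\ge2$ there is such an $\mathcal M$ with $|\chi|=(m-1)^d$. So the degree $d$ in $R$ in the conjecture cannot be lowered.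

In dimension $1$ a polynomial bound of degree at most $1$, affine in $r$, for the sum of the Betti numbers is a known result. It is not used below, and neither is the normal crossing hypothesis.

## 3. Bernstein multiplicity bounds Betti numbers

Let $A_n=k\langle z_1,\dots,z_n,\partial_1,\dots,\partial_n\rangle$ be the Weyl algebra and $B_q=B_q^{(n)}$ the span of the monomials $z^\alpha\partial^\beta$ with $|\alpha|+|\beta|\le q$. A *good filtration* of a finitely generated $A_n$-module $P$ is an increasing exhaustive filtration by finite dimensional subspaces $\Gamma_q$ ($q\ge 0$) with $B_i\Gamma_q\subset\Gamma_{q+i}$, with equality for all $i$ once $q$ is large. If $P=A_nN_0$ with $\dim N_0<\infty$, then $\Gamma_q=B_qN_0$ is one. We use these textbook facts (Björk, *Rings of Differential Operators*; Coutinho, *A Primer of Algebraic D-modules*):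

- If $P\neq0$, then for $q\gg0$, $\dim\Gamma_q$ is a polynomial in $q$ with leading term $e\,q^\delta/\delta!$, where $\delta\ge n$ (Bernstein's inequality), and $\delta$ and $e\in\mathbb Z_{>0}$ depend only on $P$.
- $P$ is holonomic if $P=0$ or $\delta=n$. Then $e(P):=e$, with $e(0)=0$, is additive in exact sequences. Submodules and quotients of holonomic modules are holonomic, and holonomic modules have finite length.
- For $n=0$, holonomic means finite dimensional, and $e=\dim$.

*Example.* For $P=k[z_1,\dots,z_n]$, take polynomials of degree $\le q$: the dimension is $\binom{q+n}n$, so $e(P)=1$.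

The first lemma lets us bound $e$ with any compatible filtration, good or not. This freedom is used throughout.

**Lemma 1.** Let $P$ be an $A_n$-module with an increasing exhaustive filtration by finite dimensional $\Gamma_q$, $q\ge0$, with $B_i\Gamma_q\subset\Gamma_{q+i}$ and $\dim\Gamma_q\le c\,q^n/n!+o(q^n)$. Then $P$ is holonomic and $e(P)\le c$.

*Proof.* Let $0\ne N=A_nN_0\subset P$ with $N_0$ finite dimensional, say $N_0\subset\Gamma_{q_0}$. Then $B_qN_0\subset\Gamma_{q+q_0}$, so the growth of $N$ has degree $\le n$. By Bernstein's inequality $N$ is holonomic, and $e(N)\le c$. Since $e$ is additive and is a positive integer on nonzero modules, it strictly increases along strictly increasing chains of nonzero finitely generated submodules of $P$. Such chains therefore have length $\le c$. If $P$ were not finitely generated, an infinite chain would exist. So $P$ is finitely generated, and we may take $N=P$. $\square$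

*Example.* For $\mathcal E^g$ with $g=\sum z_i^m$, $m\ge2$, we have $P=k[z_1,\dots,z_d]$ with $\partial_j$ acting by $\partial_j+mz_j^{m-1}$. Let $\Gamma_q$ be the polynomials of degree $\le(m-1)q$. Both $z_j$ and $\partial_j$ raise the degree by at most $m-1$, and $\dim\Gamma_q=(m-1)^dq^d/d!+o(q^d)$. So $e(P)\le(m-1)^d$, the number in (1). The next two lemmas explain this agreement.

**Lemma 2.** Let $P$ be a holonomic $A_n$-module, $n\ge1$, $N=\ker\partial_n$, $Q=P/\partial_nP$ (both are $A_{n-1}$-modules).

(a) If $P$ is simple and $N\ne0$, then $\partial_n$ is surjective on $P$, and $N$ is holonomic with $e(N)=e(P)$.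

(b) If $N=0$, then $Q$ is holonomic and $e(Q)\le e(P)$.

*Proof.* (a) The map $k[z_n]\otimes N\to P$ is injective, since applying $\partial_n^j$ to a relation $\sum_{i\le j}z_n^iu_i=0$ gives $j!\,u_j=0$. Its image is a nonzero $A_n$-submodule, hence is $P$. As $\partial_n\big(\frac{z_n^{i+1}}{i+1}u\big)=z_n^iu$ for $u\in N$, $\partial_n$ is surjective. A submodule $N'\subset N$ gives the submodule $k[z_n]\otimes N'$ of $P$, so $N$ is simple.

Let $0\ne u\in N$, so that $P=A_nu$ and $N=A_{n-1}u$. As $\partial_n$ commutes with $A_{n-1}$ and kills $u$, we have $B^{(n)}_qu=\bigoplus_{i\le q}z_n^iB^{(n-1)}_{q-i}u$. The growth function of $P$ is thus the summed growth function of $N$. Summing replaces a leading term $e\,q^{\delta}/\delta!$ by $e\,q^{\delta+1}/(\delta+1)!$. So $N$ has growth degree $n-1$ and $e(N)=e(P)$.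

(b) If $P=0$ there is nothing to prove. Otherwise let $\Gamma$ be a good filtration of $P$ and $Q_q$ the image of $\Gamma_q$ in $Q$. Since $\partial_n\Gamma_{q-1}\subset\Gamma_q$ dies in $Q$ and $\partial_n$ is injective,
$$\dim Q_q\le\dim\Gamma_q-\dim\Gamma_{q-1}=e(P)\frac{q^{n-1}}{(n-1)!}+o(q^{n-1}).$$
Apply Lemma 1 to $Q$ over $A_{n-1}$. $\square$

**Lemma 3.** For a holonomic $A_n$-module $P$, the Koszul (de Rham) complex satisfies $\sum_i\dim H^i(\mathrm{Kos}(P;\partial_1,\dots,\partial_n))\le e(P)$.

*Proof.* Induction on $n$; the case $n=0$ is clear. By the long exact sequence the left side is subadditive in short exact sequences, and $e$ is additive, so we may assume $P$ simple. The complex is the total complex of $\partial_n$ acting on $\mathrm{Kos}(P;\partial_1,\dots,\partial_{n-1})$. By Lemma 2 there are two cases. Either $\partial_n$ is surjective, and the complex is quasi-isomorphic to $\mathrm{Kos}(N;\partial_1,\dots,\partial_{n-1})$ with $e(N)=e(P)$; or $\partial_n$ is injective, and it is quasi-isomorphic to $\mathrm{Kos}(Q;\partial_1,\dots,\partial_{n-1})[-1]$ with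 $e(Q)\le e(P)$. Apply the induction hypothesis. $\square$

For the example, Lemma 3 and (1) give $(m-1)^d\le e(P)$, so $e(P)=(m-1)^d$ exactly.

## 4. One pole order for all slopes gives degree $d+1$

The example suggests a plan. On an affine open set with étale coordinates, the sections of $\mathcal M$ form a module over $A_d$. Filter it by pole order along the boundary, choosing the pole order so large that $z_j$ and $\nabla_{\partial_j}$ move step $q$ into step $q+1$. Then count sections.

The first attempt is to use the same pole order for the whole bundle. Try it on $\mathcal O^{r-1}\oplus\mathcal E^g$ over $\mathbb A^d$, with $g=\sum z_i^m$ and $m\ge2$. Let $\Gamma_q$ be the vectors of polynomials of degree $\le cq$. On the last summand $\partial_j$ sends $z_j^{cq}$ to a polynomial of degree $cq+m-1$, so we need $c\ge m-1$. With $c=m-1$,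
$$\dim\Gamma_q=r(m-1)^d\,\frac{q^d}{d!}+o(q^d),\qquad\text{so}\quad e(P)\le r(m-1)^d.$$
This has total degree $d+1$ in $(m,r)$, but the conjecture allows only $d$. The counting is exact, so the filtration is at fault: every direction pays for the worst slope, while the irregularity bounds only the *sum* of the slopes.

In this example the repair is visible. Let the $r-1$ trivial coordinates have degree $\le q$ and only the last one degree $\le(m-1)q$. Then $\dim\Gamma_q=\big(r-1+(m-1)^d\big)q^d/d!+o(q^d)$, and $e(P)\le r-1+(m-1)^d$, which is sharp. The rule is that a direction of slope $f$ gets pole order $q\,w(f)$, with a weight $w(f)$ that grows with $f$. Here $w(f)=\max(1,f-1)$.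

Two obstacles remain for a general $\mathcal M$.

First, $\mathcal M$ does not split. The decomposition (2) by slopes exists only formally, after ramification, at the generic point of each boundary divisor. We shall weight the formal pieces there and intersect with $\mathcal M_F$ to get an honest lattice (Section 5). No condition is imposed in codimension $\ge2$.

Second, we must count the sections of bundles known only in codimension one. Restriction to a general curve gives bundles whose *degree* is governed by the sum of the weights. But degree alone bounds nothing: on $\mathbb P^1$ the bundle $\mathcal O(N)\oplus\mathcal O(-N)$ has degree $0$ and $h^0=N+1$. What helps is that all our lattices contain $x^{-bq}$ times a fixed lattice. This bounds every Harder–Narasimhan slope from below. Then only the *excess* over this lower bound is free, its sum is controlled by the irregularity, and convexity does the rest (Section 7).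

## 5. Slopes at the generic point of a boundary component

Keep the notation $\mathcal O,F,\mathcal M_F,x,\theta,\delta_j,K,\nu,t,F'$ of Section 2, and put $\mathcal O'=\bar K[[t]]$ and $\widehat{\mathcal M}=\mathcal M_F\otimes_FK((x))$.

### 5.1. Lattices stable under all logarithmic derivations

The decomposition (2) uses only $\nabla_\theta$. The purpose of this subsection is to include the directions $\delta_j$ along the divisor.

The $\delta_j$ kill $x$, so they extend continuously to $K[[x]]$. They commute with $\partial_x$, hence preserve $K$ and act coefficientwise. Each $\delta=\delta_j$ extends uniquely to the algebraic extension $\bar K$, and then coefficientwise to $F'$ with $\delta(t)=0$. It commutes with $\theta$. So $\nabla_\delta$ extends to $\mathcal M'$. The commutator $[\nabla_\theta,\nabla_\delta]$ is $F'$-linear because $[\theta,\delta]=0$, and it vanishes on $\mathcal M_F$ by flatness; so it is $0$.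

**Lemma 4.** Each $M_\varphi$ is stable under every $\nabla_{\delta_j}$. It contains an $\mathcal O'$-lattice $\Lambda_\varphi$ such that all $t^n\Lambda_\varphi$ are stable under $\nabla'_\theta=\nabla_\theta-\theta(\varphi)$ and $\nabla'_{\delta_j}=\nabla_{\delta_j}-\delta_j(\varphi)$. Consequently, for all $n\in\mathbb Z$ and $\partial\in\{\theta,\delta_2,\dots,\delta_d\}$,
$$\nabla_\partial(t^n\Lambda_\varphi)\subset t^{\,n-\nu f_\varphi}\Lambda_\varphi.\tag{3}$$

*Proof.* **Step 1. Stability of $M_\varphi$.** We show that $\nabla_\delta$ has no component from $M_\varphi$ to $M_\psi$ for $\psi\ne\varphi$. The composite $M_\varphi\xrightarrow{\nabla_\delta}\mathcal M'\to M_\psi$ is $F'$-linear, since the Leibniz term $\delta(f)m$ stays in $M_\varphi$, and it commutes with $\nabla_\theta$. Let $G$ be its matrix in the given bases. Commutation reads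
$$\theta(G)=\theta(\varphi-\psi)G+G\mathsf A_\varphi-\mathsf A_\psi G.$$
If $G\ne0$ has $t$-order $v$, then $\theta(G)$, $G\mathsf A_\varphi$ and $\mathsf A_\psi G$ have order $\ge v$. But $\varphi-\psi$ is a nonzero element of $t^{-1}\bar K[t^{-1}]$, so $\theta(\varphi-\psi)G$ has order $<v$. This is a contradiction, so $G=0$.

**Step 2. Construction of $\Lambda_\varphi$.** A constant basis for $\nabla'_\theta$ need not be well behaved under $\nabla'_\delta$. We use generalized eigenspaces of $\nabla'_\theta$, because an operator commuting with $\nabla'_\theta$ should respect them. First, $\nabla'_\theta$ and $\nabla'_\delta$ commute on $M_\varphi$, since $\theta\delta(\varphi)=\delta\theta(\varphi)$. For $\beta\in\bar K$ let $W_\beta=\bigcup_N\ker(\nabla'_\theta-\beta)^N\subset M_\varphi$; this makes sense as $\nabla'_\theta$ is $\bar K$-linear. Let $T$ be the $\bar K$-span of the basis and $T=\bigoplus_\alpha T_\alpha$ the decomposition into generalized eigenspaces of $\mathsf A_\varphi$. Since $\nabla'_\theta(t^n\tau)=t^n(\mathsf A_\varphi+n/\nu)\tau$ for $\tau\in T$, comparing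 coefficients of $t^n$ gives $W_\beta=\bigoplus_nt^nT_{\beta-n/\nu}$, a finite sum. Let $\Xi\subset\bar K$ contain exactly one representative of each class of $\mathrm{spec}(\mathsf A_\varphi)$ modulo $\frac1\nu\mathbb Z$. Every eigenvalue is $\beta-n/\nu$ for exactly one pair $(\beta,n)\in\Xi\times\mathbb Z$, so
$$M_\varphi=\bigoplus_{\beta\in\Xi}F'\otimes_{\bar K}W_\beta,\qquad \Lambda_\varphi:=\bigoplus_{\beta\in\Xi}\mathcal O'\otimes_{\bar K}W_\beta .$$
Thus $\Lambda_\varphi$ is a lattice, and it is stable under $\nabla'_\theta$ because each $W_\beta$ is and $\theta(\mathcal O')\subset\mathcal O'$.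

**Step 3. $\nabla'_\delta$ preserves $\Lambda_\varphi$.** The operator $\nabla'_\delta$ is not $\bar K$-linear, since $\delta(\beta)$ may be nonzero, so commutation must be used with care. For $u\in W_\beta$,
$$(\nabla'_\theta-\beta)\nabla'_\delta u=\nabla'_\delta\big((\nabla'_\theta-\beta)u\big)+\delta(\beta)u .$$
By induction on the least $N$ with $(\nabla'_\theta-\beta)^Nu=0$, the right side lies in $W_\beta$. Hence so does $\nabla'_\delta u$. As $\delta(\mathcal O')\subset\mathcal O'$, $\Lambda_\varphi$ is $\nabla'_\delta$-stable.

**Step 4. The estimate (3).** Since $\theta(t^n)\in\mathcal O't^n$ and $\delta(t^n)=0$, each $t^n\Lambda_\varphi$ is stable under $\nabla'_\theta,\nabla'_\delta$. Adding back $\theta(\varphi),\delta(\varphi)\in t^{-\nu f_\varphi}\mathcal O'$ gives (3). $\square$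

**Lattices and lengths.** We move freely between $\mathcal M_F$, $\widehat{\mathcal M}$ and $\mathcal M'$, using the following facts. The map $L\mapsto L\otimes_{\mathcal O}\widehat{\mathcal O}$ is a bijection from $\mathcal O$-lattices of $\mathcal M_F$ to $\widehat{\mathcal O}$-lattices of $\widehat{\mathcal M}$, with inverse $\widehat L\mapsto\widehat L\cap\mathcal M_F$, and it preserves lengths of quotients. The ring $\mathcal O'$ is flat over $\widehat{\mathcal O}$ and $\widehat{\mathcal O}/x\otimes\mathcal O'=\bar K[t]/t^\nu$, so $-\otimes_{\widehat{\mathcal O}}\mathcal O'$ multiplies lengths by $\nu$. If $\Lambda'$ is an $\mathcal O'$-lattice of $\mathcal M'$, then $\Lambda'\cap\widehat{\mathcal M}$ is an $\widehat{\mathcal O}$-lattice: for a lattice $L$ of $\widehat{\mathcal M}$ and $n\gg0$ we have $x^nL\subset\Lambda'\subset x^{-n}L\otimes\mathcal O'$, and $(x^{-n}L\otimes\mathcal O')\cap\widehat{\mathcal M}=x^{-n}L$ because $\mathcal O'\cap K((x))=K[[x]]$.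

### 5.2. The irregularity is intrinsic

Let $\Delta=\mathcal O\theta\oplus\bigoplus_j\mathcal O\delta_j$. A derivation $a\partial_x+\sum b_j\delta_j$ of $\mathcal O$ preserves the maximal ideal if and only if $a\in x\mathcal O$. So $\Delta$ is the module of all $k$-derivations of $\mathcal O$ preserving the maximal ideal, and does not depend on $x,y_j$. For an $\mathcal O$-lattice $L\subset\mathcal M_F$ let $L_q$ be the $\mathcal O$-span of all $\nabla_{\xi_1}\cdots\nabla_{\xi_i}\ell$ with $0\le i\le q$, $\xi_1,\dots,\xi_i\in\Delta$, $\ell\in L$.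

**Lemma 5.** $\mathrm{length}(L_q/L)=q\sum_jf_j+O(1)$. In particular $\sum_jf_j$ does not depend on the choices.

*Proof.* Choose $N$ with $t^N\bigoplus\Lambda_\varphi\subset\mathcal O'L\subset t^{-N}\bigoplus\Lambda_\varphi$.

**Step 1. Upper bound.** Elements of $\Delta$ have coefficients in $\mathcal O\subset\mathcal O'$, so $q$ applications of (3) give $\mathcal O'L_q\subset\bigoplus_\varphi t^{-N-\nu qf_\varphi}\Lambda_\varphi$. In particular $L_q$ is a lattice.

**Step 2. Lower bound.** We show that powers of $\nabla_\theta$ alone already produce all these poles. By the Leibniz rule, $\mathcal O'L_q\supset\nabla_\theta^i(\mathcal O'L)$ for $i\le q$. If $f_\varphi=0$, then $\mathcal O'L_q\supset t^N\Lambda_\varphi$. If $f_\varphi>0$, then $\theta(\varphi)$ has order exactly $-\nu f_\varphi\le-1$, and for $\lambda\in t^N\Lambda_\varphi$ we claim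
$$\nabla_\theta^i\lambda\equiv\theta(\varphi)^i\lambda\quad\text{modulo } t^{N-i\nu f_\varphi+1}\Lambda_\varphi .$$
This is clear for $i=0$. If $\nabla_\theta^i\lambda=\theta(\varphi)^i\lambda+\mu$ with $\mu\in t^{N-i\nu f_\varphi+1}\Lambda_\varphi$, apply $\nabla_\theta=\theta(\varphi)+\nabla'_\theta$. The term $\theta(\varphi)\mu$ lies in $t^{N-(i+1)\nu f_\varphi+1}\Lambda_\varphi$, and $\nabla'_\theta$ of the sum lies in $t^{N-i\nu f_\varphi}\Lambda_\varphi\subset t^{N-(i+1)\nu f_\varphi+1}\Lambda_\varphi$, as $\nu f_\varphi\ge1$. This proves the claim. Hence $\nabla_\theta^q(t^N\Lambda_\varphi)$ generates $t^{N-\nu qf_\varphi}\Lambda_\varphi$ modulo $t$, and by Nakayama it spans it over $\mathcal O'$. So $\mathcal O'L_q\supset\bigoplus_\varphi t^{N-\nu qf_\varphi}\Lambda_\varphi$.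

**Step 3. Comparison.** Both bounds have $\mathcal O'$-length $\nu q\sum_jf_j+O(1)$ relative to $\mathcal O'L$, and $\mathcal O'$-lengths are $\nu$ times $\mathcal O$-lengths. $\square$

*Two uses.* If $\mathcal M$ is a flat bundle in a neighborhood of $\eta$, then $L=\mathcal M_\eta$ is stable under $\Delta$, so $L_q=L$, $\sum f_j=0$, and all slopes vanish.

For a fractional slope, take on $\mathbb A^1$ the rank $2$ bundle with basis $v,v'$ and $\nabla_{\partial_z}v=v'$, $\nabla_{\partial_z}v'=zv$. Put $x=1/z=t^2$, so $\theta=-z\partial_z$, and $v_\pm=v\pm z^{-1/2}v'$. Then $\nabla_{\partial_z}v_\pm=\pm z^{1/2}v_\pm\mp\frac1{2z}z^{-1/2}v'$ with $z^{-1/2}v'=\frac12(v_+-v_-)$, so $\nabla_\theta v_\pm=\mp t^{-3}v_\pm+(\text{constant combination of }v_+,v_-)$. The argument of Lemma 5, applied to $\Lambda'=\mathcal O'v_+\oplus\mathcal O'v_-$ with the leading diagonal matrix $\mathrm{diag}(-t^{-3},t^{-3})$ in place of $\theta(\varphi)$, shows that $\mathcal O'L_q$ is squeezed between $t^{\pm N-3q}\Lambda'$. So $2\cdot q\sum f_j=6q+O(1)$, and the irregularity is $3$.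

### 5.3. Passing to an algebraically closed field

De Rham cohomology commutes with base change to $\bar k$. The scheme $X_{\bar k}$ is a finite disjoint union of smooth projective varieties $X_s$ of dimension $d$, and each $D_i$ splits into finitely many components, at most $N$ say. At the generic point of such a component the same $x,y_j$ can be used. This replaces $K$ by an extension field, and the decomposition (2) can be extended to it, so the slopes do not change. If Theorem A holds on each $X_s$ with constants $c_{1,s},c_{2,s}$, we sum over $s$. The sum of the bounds $m_i$ over the components of $D_{\bar k}$ in $X_s$ is at most $N\sum_im_i$. So Theorem A holds over $k$ with $c_1=\sum_sc_{1,s}$ and $c_2=N^d\sum_sc_{2,s}$. In Theorem B the hyperplane is geometrically irreducible, so the inequality over $\bar k$ gives the same inequality over $k$.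

From now on $k$ is algebraically closed, except in the sharpness part of Section 9, and $r\ge1$, as $r=0$ is trivial.

### 5.4. Lattices with one pole order per slope

Now the idea of Section 4 is carried out at one divisor. Let $z_1,\dots,z_d\in F$, let $\partial_1,\dots,\partial_d$ be $k$-derivations of $F$, and let $b\ge1$, $b'$ be integers and $w:\mathbb Q_{\ge0}\to\mathbb Q$ a function such that for all $j$ and $f$
$$z_j\in x^{-b}\mathcal O,\quad\partial_j\in x^{-b'}\Delta,\quad w(f)\ge b,\quad w(f)\ge b'+f,\quad w(f)\in\mathbb Z+\mathbb Zf.\tag{4}$$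
The first two conditions measure the poles of the coordinates. The two inequalities say that one step of weight $w(f)$ absorbs a multiplication by $z_j$ and a differentiation in a direction of slope $f$. The last one makes $t^{\nu w(f)}$ meaningful.

**Lemma 6.** Under (4) there are $\mathcal O$-lattices $E_q\subset\mathcal M_F$ ($q\ge0$) such that for all $q$: $E_q\subset E_{q+1}$, $z_jE_q\subset E_{q+1}$, $\nabla_{\partial_j}E_q\subset E_{q+1}$, $x^{-bq}E_0\subset E_q$, and
$$\mathrm{length}_{\mathcal O}(E_q/x^{-bq}E_0)\le q\sum_{j=1}^r(w(f_j)-b)+c$$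
with $c$ independent of $q$.

*Proof.* **Step 1. Definition.** We weight the formal pieces and descend. Put $E'_q=\bigoplus_\varphi t^{-\nu q\,w(f_\varphi)}\Lambda_\varphi$; the exponents are integers because $\nu f_\varphi\in\mathbb Z$. Put $\widehat E_q=E'_q\cap\widehat{\mathcal M}$ and $E_q=\widehat E_q\cap\mathcal M_F=E'_q\cap\mathcal M_F$. By 5.1 these are lattices and $E_q\otimes\widehat{\mathcal O}=\widehat E_q$.

**Step 2. Inclusions.** We verify them upstairs. Since $w\ge b>0$, we have $E'_q\subset E'_{q+1}$, $z_jE'_q\subset t^{-\nu b}E'_q\subset E'_{q+1}$ and $x^{-bq}E'_0\subset E'_q$. By (3) and (4), $\nabla_{\partial_j}E'_q\subset\bigoplus_\varphi t^{-\nu(b'+f_\varphi)-\nu qw(f_\varphi)}\Lambda_\varphi\subset E'_{q+1}$. Intersect with $\mathcal M_F$, which is stable under $x^{\pm1}$, $z_j$ and $\nabla_{\partial_j}$.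

**Step 3. Length.** The intersection may lose something, but we need only an upper bound. Since $\widehat E_q\mathcal O'\subset E'_q$,
$$\nu\cdot\mathrm{length}(E_q/x^{-bq}E_0)\le\mathrm{length}_{\mathcal O'}\big(E'_q/x^{-bq}E'_0\big)+\mathrm{length}_{\mathcal O'}\big(E'_0/\widehat E_0\mathcal O'\big)=\nu q\sum_j(w(f_j)-b)+\text{const}.$$
Here we used that multiplication by $x^{-bq}$ does not change the length of $E'_0/\widehat E_0\mathcal O'$. $\square$

## 6. Affine charts and the multiplicity estimate

Fix a very ample divisor class $H$ on $X$ and put $h=H^d$. This section reduces Theorem A to an estimate of $e(P)$ on finitely many affine charts, chosen once for $(X,D)$.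

**Step 1. The charts.** We want affine open sets with étale coordinates. For each closed point $u\in U$ choose an open neighborhood $W_u\subset U$ with an étale map $W_u\to\mathbb A^d$, and a section $s_u$ of some $\mathcal O_X(NH)$, $N\ge1$, vanishing on $X\setminus W_u$ with $s_u(u)\ne0$. Then $\{s_u\ne0\}\subset W_u$ is affine. Finitely many of these, $V_1,\dots,V_s$, cover $U$. For $\emptyset\ne S\subset\{1,\dots,s\}$ the set $V_S=\bigcap_{a\in S}V_a$ is the nonvanishing locus of $\prod_{a\in S}s_a$. It is affine, nonempty, and étale over $\mathbb A^d$. All this depends only on $(X,D)$. The Čech spectral sequence gives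
$$\sum_n\dim H^n(U,\mathrm{DR}\,\mathcal M)\le\sum_S\sum_n\dim H^n(V_S,\mathrm{DR}\,\mathcal M).\tag{5}$$

**Step 2. The boundary of a chart.** We check that a chart introduces no new irregularity. Fix $V=V_S$. Its complement is the zero set of a section of an ample line bundle, and such a section has zeros because $d\ge1$. So $X\setminus V$ is of pure codimension $1$, with components $A_1,\dots,A_p$, $p\ge1$. As $D\subset X\setminus V$, the $A_l$ contained in $D$ are exactly the $D_i$. At the generic point of any other $A_l$, $\mathcal M$ is a flat bundle, and its slopes there are $0$ by Lemma 5.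

**Step 3. The Weyl algebra module.** We bring in Section 3. Let $z=(z_1,\dots,z_d):V\to\mathbb A^d$ be the étale map. Then $\Omega^1_V$ is free on the $dz_j$. The dual derivations $\partial_j$ commute, and $[\partial_i,z_j]=\delta_{ij}$ (Kronecker symbol). So $P:=\Gamma(V,\mathcal M)$ is an $A_d$-module via $z_j$ and $\nabla_{\partial_j}$. As $V$ is affine, $H^n(V,\mathrm{DR}\,\mathcal M)=H^n(\mathrm{Kos}(P;\partial_1,\dots,\partial_d))$. By Lemma 3, once $P$ is known to be holonomic,
$$\sum_n\dim H^n(V,\mathrm{DR}\,\mathcal M)\le e(P).\tag{6}$$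

**Step 4. The weights.** We fix the data of (4) for all $A_l$ at once. For each $l$ let $\eta_l$ be the generic point of $A_l$ and choose $x_l$ and $y_j$ as in Section 2. Fix $b\ge1$, $b'\in\mathbb Z$ and $w$ such that (4) holds at every $\eta_l$. For example, $w(f)=b+f$ and $b'=b$ work for $b$ large, depending only on $V$, $z$ and the choices of $x_l,y_j$. Let $a_l=A_l\cdot H^{d-1}$ and $a=\sum_la_l$, let $f_{l,1},\dots,f_{l,r}$ be the slopes of $\mathcal M$ at $A_l$, and put
$$\rho=\sum_la_l\sum_{j=1}^r\big(w(f_{l,j})-b\big)\ge0.$$

**Proposition 7.** $P$ is a holonomic $A_d$-module and $e(P)\le h^{1-d}\big[(r-1)(ba)^d+(ba+\rho)^d\big]$.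

The proof uses of $V$ only the following: it is an affine open subset with complement of pure codimension $1$ with components $A_1,\dots,A_p$, $p\ge1$, it has étale coordinates, and (4) holds. In the example of Section 4, with $\mathbb A^d\subset\mathbb P^d$, $b=1$ and $w(f)=\max(1,f-1)$, we have $h=a=1$ and $\rho=m-2$. The proposition then gives $r-1+(m-1)^d$. The data of (4) for this case are verified in Section 9.

## 7. Counting sections through curves

We prove Proposition 7. Let $E_{l,q}$ be the lattices of Lemma 6 at $\eta_l$, and
$$\Gamma_q=\{\mathsf m\in\Gamma(V,\mathcal M):\ \mathsf m\in E_{l,q}\text{ for all }l\}.$$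
By Lemma 6, $\Gamma_q\subset\Gamma_{q+1}$, $z_j\Gamma_q\subset\Gamma_{q+1}$ and $\partial_j\Gamma_q\subset\Gamma_{q+1}$, so $B_i\Gamma_q\subset\Gamma_{q+i}$. The filtration is exhaustive since $E_{l,q}\supset x_l^{-bq}E_{l,0}$ with $b\ge1$. By Lemma 1 it suffices to show
$$\dim\Gamma_q\le h^{1-d}\big[(r-1)(ba)^d+(ba+\rho)^d\big]\frac{q^d}{d!}+o(q^d).\tag{7}$$
Below, "const" means independent of $q$; it may depend on $\mathcal M$.

**Step 1. $\Gamma_q$ as the sections of a bundle.** This turns the counting into geometry. Choose an $\mathcal O_{X,\eta_l}$-basis of $E_{l,q}$. It is an $F$-basis of $\mathcal M_F$, so its members are regular sections forming a basis of $\mathcal M$ outside a proper closed subset $Z$ of $V$. The components of $\overline Z$ have dimension $\le d-1$ and meet $V$, so none of them contains $A_l$. Hence $\eta_l\notin\overline Z$. Let $N_l$ be the complement in $X$ of $\overline Z$ and of all $A_{l'}$ with $l'\ne l$. It is an open neighborhood of $\eta_l$, $N_l\setminus A_l\subset V\setminus Z$, and $N_l\cap N_{l'}\subset V$ for $l\ne l'$. Gluing $\mathcal M$ on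 $V$ with the free bundles on the $N_l$ spanned by these bases gives a vector bundle $\mathcal E_q$ on $X_q^\circ=V\cup\bigcup_lN_l$ with $\mathcal E_q|_V=\mathcal M$ and $(\mathcal E_q)_{\eta_l}=E_{l,q}$. The set $\Sigma_q=X\setminus X^\circ_q$ has codimension $\ge2$. Since regularity of functions on a smooth variety can be tested in codimension one, $\Gamma_q=H^0(X_q^\circ,\mathcal E_q)$.

Extending $\mathcal E_0$ and $\mathcal E_q^\vee$ to coherent sheaves on $X$, we get:

- a constant $n_0\ge0$ with $\mathcal E_0(n_0H)$ globally generated on $X_0^\circ$;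
- for each $q$, integers $n,N$ with $\mathcal E_q\subset\mathcal O(nH)^N$ a subbundle on $X_q^\circ$, dual to a surjection $\mathcal O(-nH)^N\to\mathcal E_q^\vee$.

**Step 2. Restriction to a general curve.** We bound $\dim\Gamma_q$ by sections on a curve that avoids the bad sets of codimension $2$. Fix $q$ and let $\Sigma=\Sigma_0\cup\Sigma_q$. Take general $H_1,\dots,H_{d-1}\in|H|$ and $X_i=X\cap H_1\cap\dots\cap H_i$. By Bertini, $X_i$ is smooth and irreducible of dimension $d-i$, and $\Sigma\cap X_i$ has codimension $\ge2$ in $X_i$. So the curve $Y=X_{d-1}$ satisfies $Y\cap\Sigma=\emptyset$, and also $Y\cap V\ne\emptyset$. (If $d=1$, $Y=X$.) Put $X_i'=X_i\setminus\Sigma$, so $X'_{d-1}=Y$. As $\Sigma$ has codimension $\ge2$, $\Gamma_q=H^0(X_0',\mathcal E_q)$. For $0\le i\le d-2$ there are exact sequences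
$$0\to\mathcal E_q|_{X_i'}(-(\sigma+1)H)\to\mathcal E_q|_{X_i'}(-\sigma H)\to\mathcal E_q|_{X_{i+1}'}(-\sigma H)\to0 ,$$
and
$$H^0(X_i',\mathcal E_q(-\sigma H))\subset H^0(X_i',\mathcal O((n-\sigma)H))^N=H^0(X_i,\mathcal O((n-\sigma)H))^N=0\quad\text{for }\sigma>n .$$
The same vanishing holds on $Y$. Going up from $\sigma$ until the first term vanishes,
$$h^0(X_i',\mathcal E_q(-\sigma H))\le\sum_{\sigma'\ge\sigma}h^0(X_{i+1}',\mathcal E_q(-\sigma'H)).$$
Iterate from $i=0$, $\sigma=0$. This produces chains $0\le\sigma_1\le\dots\le\sigma_{d-1}$, which we write as partial sums of $\kappa\in\mathbb N^{d-1}$, so that $\sigma_{d-1}=|\kappa|=\sum\kappa_i$. With $\mathcal W_q=\mathcal E_q|_Y$,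
$$\dim\Gamma_q\le\sum_{\kappa\in\mathbb N^{d-1}}h^0\big(Y,\mathcal W_q(-|\kappa|H)\big),\tag{8}$$
a finite sum of finite numbers. In particular $\dim\Gamma_q<\infty$.

**Step 3. From sections to Harder–Narasimhan slopes.** Recall that a vector bundle on a smooth projective curve has a unique filtration with semistable quotients of strictly decreasing slopes $\deg/\mathrm{rk}$. Let $\mu_1\ge\dots\ge\mu_r$ be these slopes for $\mathcal W_q$, each repeated according to rank. A semistable bundle of rank $s$ and slope $\mu<0$ has $h^0=0$. If $\mu\ge0$, twisting down by $\lfloor\mu\rfloor+1$ points makes the slope negative and loses at most $s(\lfloor\mu\rfloor+1)$ sections. So in all cases $h^0\le s(\mu+1)_+$. As $\deg H|_Y=h$, we get $h^0(Y,\mathcal W_q(-|\kappa|H))\le\sum_j(\mu_j+1-h|\kappa|)_+$.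

To sum over $\kappa$, compare with an integral. For $v\in\kappa+[0,1]^{d-1}$ we have $|v|\le|\kappa|+d-1$. So for every real $T$,
$$\sum_\kappa(T-h|\kappa|)_+\le\int_{\mathbb R_{\ge0}^{d-1}}\big(T+(d-1)h-h|v|\big)_+dv=\frac{(T+(d-1)h)_+^d}{d!\,h^{d-1}}.$$
The integral is the volume of the $d$-dimensional simplex $\{(v,\tau):v_i,\tau\ge0,\ h|v|+\tau\le T+(d-1)h\}$. With $T=\mu_j+1$ and (8),
$$\dim\Gamma_q\le\frac1{d!\,h^{d-1}}\sum_{j=1}^r\big(\mu_j+1+(d-1)h\big)_+^d.\tag{9}$$

**Step 4. The sum of the slopes.** Here the irregularity enters, through the degree. Let $A=\sum_lA_l$. On $X\setminus\Sigma=X_0^\circ\cap X_q^\circ$ the identity of $\mathcal M$ on $V$ extends to a homomorphism $\mathcal E_0(bqA)\to\mathcal E_q$: it is regular at each $\eta_l$ because $x_l^{-bq}E_{l,0}\subset E_{l,q}$, hence regular in codimension one, hence regular. It is an isomorphism on $V\setminus\Sigma$, and its determinant has divisor $\sum_l\ell_{l,q}A_l$ with $\ell_{l,q}=\mathrm{length}(E_{l,q}/x_l^{-bq}E_{l,0})$. Restrict to $Y$, where $A_l$ has degree $a_l$, put $\mathcal W_0=\mathcal E_0|_Y$, and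 use Lemma 6:
$$\sum_j\mu_j=\deg\mathcal W_q=\deg\mathcal W_0+rbqa+\sum_l\ell_{l,q}a_l\le rbqa+q\rho+\text{const}.\tag{10}$$
The constant is legitimate although $Y$ depends on $q$. Indeed, $\det\mathcal E_0$ extends uniquely from $X_0^\circ$ to a line bundle on $X$, so $\deg\mathcal W_0=c_1(\det\mathcal E_0)\cdot H^{d-1}$ depends neither on $q$ nor on $Y$.

**Step 5. A lower bound for every slope.** This excludes the behavior of $\mathcal O(N)\oplus\mathcal O(-N)$. Let $\mathcal Q$ be the last Harder–Narasimhan quotient of $\mathcal W_q$, of slope $\mu_r$, and $\mathcal Q'\subset\mathcal Q$ the image of $\mathcal W_0(bqA)$. It has full rank, because $\mathcal W_0(bqA)\to\mathcal W_q$ is an isomorphism on $Y\cap V\ne\emptyset$. The bundle $\mathcal W_0(n_0H)$ is globally generated; hence so is its quotient $\mathcal Q'(n_0H-bqA)$, which therefore has degree $\ge0$. So $\deg\mathcal Q\ge\deg\mathcal Q'\ge\mathrm{rk}(\mathcal Q)(bqa-n_0h)$, that is, $\mu_r\ge bqa-n_0h$. With (10),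
$$\varepsilon_j:=\mu_j-bqa+n_0h\ge0\quad(1\le j\le r),\qquad\sum_j\varepsilon_j\le q\rho+\text{const}.\tag{11}$$

**Step 6. Convexity.** We find the worst distribution of the excess. For $u\ge0$ the function $s\mapsto(u+s)^d-u^d$ is convex on $s\ge0$ and vanishes at $0$, so it is superadditive. Hence
$$\sum_{j=1}^r(u+\varepsilon_j)^d\le(r-1)u^d+\Big(u+\sum_j\varepsilon_j\Big)^d :$$
the worst case has all the excess in one slope. Since $n_0\ge0$, $\mu_j+1+(d-1)h\le u+\varepsilon_j$ with $u=bqa+1+(d-1)h$. So (9) and (11) give
$$\dim\Gamma_q\le\frac1{d!\,h^{d-1}}\big[(r-1)u^d+(u+q\rho+\text{const})^d\big],$$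
which is (7). This proves Proposition 7. $\square$

## 8. Summing over the charts: proof of Theorem A

For each $S$ take $w(f)=b+f$ and $b'=b$ with $b=b_S$ large enough for (4). This $b_S$ depends only on $(X,D)$ and the chosen charts and parameters, not on $\mathcal M$. Let $\gamma=\max_iD_i\cdot H^{d-1}$, and $\gamma=0$ if $I=\emptyset$. With this weight, $w(f)-b=f$, so $\rho$ is a weighted sum of irregularities. By Step 2 of Section 6 the $A_l\not\subset D$ contribute nothing, so
$$\rho=\sum_la_l\sum_jf_{l,j}\le\gamma\sum_im_i .$$
By (6) and Proposition 7, with $a=a_S$ and $r\ge1$, and by $(s+t)^d\le2^{d-1}(s^d+t^d)$ for $s,t\ge0$,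
$$\sum_n\dim H^n(V_S,\mathrm{DR}\,\mathcal M)\le h^{1-d}\big[(r-1)(b_Sa_S)^d+(b_Sa_S+\rho)^d\big]\le\frac{2^{d-1}}{h^{d-1}}\Big[r(b_Sa_S)^d+\gamma^d\Big(\sum_im_i\Big)^d\Big].$$
Sum over the finitely many $S$ as in (5) and round the two constants up to integers. This proves Theorem A over an algebraically closed field, hence in general by 5.3, and with it the Corollary: the $\chi$-boundedness conjecture is true. $\blacksquare$

## 9. The sharp bound on $\mathbb A^d$: proof of Theorem B

**Step 1. The inequality.** By 5.3 assume $k=\bar k$. A single chart suffices, and here the coordinate derivations have zeros, not poles, at infinity. Take $X=\mathbb P^d$ and $V=U=\mathbb A^d$ with its standard coordinates, and let $H$ be the hyperplane class. So $p=1$ and $h=a=1$. At $H_\infty$ use $x=1/z_1$ and $y_j=z_j/z_1$ ($j\ge2$). Then $z_1=x^{-1}$ and $z_j=y_jx^{-1}$ lie in $x^{-1}\mathcal O$. The derivation $\partial_{z_1}$ sends $x\mapsto-x^2$ and $y_j\mapsto-xy_j$. For $j\ge2$, $\partial_{z_j}$ sends $x\mapsto0$, $y_j\mapsto x$ and $y_i\mapsto0$ ($i\neq j$). So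
$$\partial_{z_1}=-x\theta-x\sum_{j\ge2}y_j\delta_j,\qquad\partial_{z_j}=x\delta_j\ (j\ge2),$$
and all of them lie in $x\Delta$. Hence (4) holds with $b=1$, $b'=-1$, $w(f)=\max(1,f-1)$, which is the weight found in Section 4. Here $\rho=\sum_j(f_j-2)_+$, and $\rho\le\max(0,m-2)$: if some $f_j>2$, then $\sum_j(f_j-2)_+\le\sum_jf_j-2\le m-2$, and otherwise $\rho=0$. By (6) and Proposition 7,
$$\sum_n\dim H^n(\mathbb A^d,\mathrm{DR}\,\mathcal M)\le r-1+(1+\rho)^d\le r-1+\max(1,m-1)^d .$$

**Step 2. Sharpness.** The examples of Section 1 attain the bound, over any $k$ of characteristic $0$. For $m\ge2$ and $g=\sum_iz_i^m$, the bundle $\mathcal O^{r-1}\oplus\mathcal E^g$ has rank $r$ and, by the example in Section 2, irregularity $m$ at $H_\infty$. By (1), and since $\mathcal O$ has total Betti number $1$ on $\mathbb A^d$, its total Betti number is $r-1+(m-1)^d$. For $m\le1$, $\mathcal O^r$ has irregularity $0$ and total Betti number $r=r-1+1$. So the bound is attained for all $(d,r,m)$.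

**Step 3. The degree.** For $r=1$ and $m\ge2$, $\mathcal E^g$ has cohomology only in degree $d$, so $|\chi|=(m-1)^d$. A polynomial of degree $<d$ in $m$ cannot be $\ge(m-1)^d$ for all $m\ge2$. So no polynomial of degree $<d$ in $R$ can work in the conjecture for $(\mathbb P^d,H_\infty)$. $\blacksquare$
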